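# A three-element bounded width template whose Borel CSP is not effectivizable

## The template $\mathcal D$ and three theorems

Let $\mathcal D$ be the structure with domain $\{0,1,2\}$ and the following five relations:

* $C=\{2\}$ and $U=\{0,1\}$ (unary);
* $H=\{(x,y,z): \text{if } x=y=2 \text{ then } z=2\}$;
* $E=\{(x,y): x=2\iff y=2\}$;
* $Q=\{(x,y,z): (x=2\iff y=2)\ \text{and, if } z=2 \text{ and } x\neq 2,\text{ then } x\neq y\}$.

**Theorem 1.** $\mathcal D$ has bounded width and $\mathrm{CSP}_B(\mathcal D)$ is not effectivizable. So not every bounded width Borel CSP is effectivizable.

This answers a question from Riley Thornton, "An algebraic approach to Borel CSPs", arXiv:2203.16712 (2022): is every bounded width Borel CSP effectivizable? Two further theorems say how badly effectivizability fails for this $\mathcal D$, and that no smaller example exists.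

**Theorem 2.** $\mathrm{CSP}_B(\mathcal D)$ is $\mathbf{\Sigma}^1_2$, and every $\mathbf{\Sigma}^1_2$ set $P\subseteq\omega^\omega$ is Borel reducible to it. In particular it is neither $\mathbf{\Pi}^1_1$ nor $\mathbf{\Pi}^1_2$.

The upper bound $\mathbf{\Sigma}^1_2$ will be seen to hold for every template, so $\mathrm{CSP}_B(\mathcal D)$ has the maximal possible complexity of a Borel CSP.

**Theorem 3.** If $\mathcal D'$ has bounded width and at most two elements, then $\mathrm{CSP}_B(\mathcal D')$ is effectivizable. Hence three is the least size of a bounded width template whose Borel CSP is not effectivizable.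

## Instances, Datalog, and Borel versus $\Delta^1_1$ solutions

A *template* is a finite relational structure $\mathcal D$ (with nonempty domain) in a finite relational language. An *instance* is a structure $\mathcal X$ in the same language, of any size, and a *solution* is a homomorphism $\mathcal X\to\mathcal D$. Think of the points of $\mathcal X$ as variables, of the elements of $\mathcal D$ as values, and of each tuple in a relation of $\mathcal X$ as a constraint. $\mathrm{CSP}(\mathcal D)$ is the set of finite instances that have a solution. For example, if $\mathcal D=(\{0,1\};\neq)$, an instance is a graph (possibly with loops and orientations, which only matter for loops), and a solution is a proper 2-colouring.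

**Definition (bounded width).** $\mathcal D$ has *bounded width* if there are $k\le l$ such that every finite instance on which the $(k,l)$-consistency algorithm does not derive a contradiction has a solution. Equivalently, $\neg\mathrm{CSP}(\mathcal D)$ is definable in Datalog.

The algorithm keeps, for every set of at most $l$ points, a list of partial solutions on it. It repeatedly deletes a partial solution whose restriction to some set of at most $k$ points cannot be extended to a surviving partial solution on some set of at most $l$ points containing it. A contradiction is an empty list. We shall use only the Datalog form. A *Datalog program* is a finite list of rules $A\leftarrow B_1,\dots,B_m$, read "if $B_1,\dots,B_m$ hold for some values of the variables, then $A$ holds". The heads $A$ use auxiliary predicates, and the bodies use auxiliary predicates and the relations of the instance. The auxiliary predicates start empty and grow by applying rules. The program *defines* the class of instances on which a distinguished predicate $\mathrm{Goal}$ is eventually derived. For $(\{0,1\};\neq)$, the program with the rules $O(x,y)\leftarrow x\neq y$, $O(x,y)\leftarrow y\neq x$ (where "$\neq$" stands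 for the edge relation of the instance), $O(x,y)\leftarrow O(x,u),O(u,v),O(v,y)$ and $\mathrm{Goal}\leftarrow O(x,x)$ derives $\mathrm{Goal}$ exactly when there is an odd closed walk, that is, when there is no 2-colouring. So this template has bounded width.

**Definition (Borel CSP).** A *Borel instance* is a structure whose domain is a standard Borel (Polish) space and whose relations are Borel sets. $\mathrm{CSP}_B(\mathcal D)$ is the set of codes for Borel instances that admit a Borel homomorphism into $\mathcal D$, with respect to any standard coding of Borel structures. A *bounded width Borel CSP* is $\mathrm{CSP}_B(\mathcal D)$ for a bounded width $\mathcal D$.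

**Definition (effectivizable).** A $\Delta^1_1$ instance is one with a (lightface) $\Delta^1_1$ code. $\mathrm{CSP}_B(\mathcal D)$ is *effectivizable* if every $\Delta^1_1$ instance that admits a Borel homomorphism into $\mathcal D$ also admits a $\Delta^1_1$ homomorphism into $\mathcal D$.

Recall that the $\Delta^1_1$ elements of $\omega^\omega$ are the hyperarithmetic ones, that $\Delta^1_1$ sets are closed under Boolean operations and quantifiers over $\omega$, and that a set is Borel iff it is $\Delta^1_1(p)$ for some real $p$. So effectivizability says: if an instance is simple and some solution is Borel relative to some parameter $p$, then a solution can be found without the parameter. A trivial example: if $\mathcal D$ has a constant endomorphism $c$ and $f$ is any solution, then $c\circ f$ is a constant solution, and constant maps are $\Delta^1_1$.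

Here is the link with Theorem 2. Suppose that, relative to every real, solvable instances had solutions that are $\Delta^1_1$ in the code. Then "there is a Borel solution" could be written as "there is a solution that is $\Delta^1_1$ in the code". By Kleene's theorem that quantifiers over $\Delta^1_1(c)$ points do not lead out of $\Pi^1_1$, this is a $\mathbf{\Pi}^1_1$ statement. Theorem 2 says that $\mathrm{CSP}_B(\mathcal D)$ is far from that.

We shall also use two known results. A polymorphism of $\mathcal D$ is a homomorphism $\mathcal D^n\to\mathcal D$. It is *totally symmetric* if its value depends only on the set of its arguments. The *dual discriminator* is $d(x,y,z)=x$ if $x=y$, and $z$ otherwise.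

* (i) If $\mathcal D$ admits totally symmetric polymorphisms of arbitrarily high arity (the width 1 case), then $\mathrm{CSP}_B(\mathcal D)$ is effectivizable.
* (ii) If $\mathcal D$ has a dual discriminator polymorphism, then $\mathrm{CSP}_B(\mathcal D)$ is effectivizable.

Notation: $e_k\in2^\omega$ is the $k$-th unit vector, and $y+e_k$ is $y$ with bit $k$ flipped. For sequences, $s\subseteq u$ means that $s$ is an initial segment of $u$, and $u|n$ is the initial segment of length $n$. A *tree on $\omega$* is a set of finite sequences closed under initial segments, and $[K]$ is the set of infinite branches of the tree $K$. For $u\in2^{<\omega}$, $[u]$ also denotes the basic open set $\{y\in2^\omega:u\subseteq y\}$; the context will separate the two uses.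

## Dead and alive: reading the five relations

Call a point of an instance *dead* under a solution $f$ if $f$ gives it the value $2$, and *alive* if its value is $0$ or $1$. Then $C$ says "dead", $U$ says "alive", $H(x,y,z)$ says "if $x$ and $y$ are dead, so is $z$", and $E(x,y)$ says "$x$ and $y$ die together". Finally $Q(x,y,z)$ says "$x$ and $y$ die together, and if they are alive while $z$ is dead, they have different values". So the death of $z$ switches on an edge between $x$ and $y$, and the values $0,1$ must properly colour the switched-on edges.

The template thus has a Horn half and a colouring half, and each half alone is harmless.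

Keep only $C,U,H,E$. For each $n$ let $t_n(x_1,\dots,x_n)=2$ if all $x_i=2$, and $0$ otherwise. This is totally symmetric. It preserves $C$ (all $2$ gives $2$), $U$ (no $2$ gives $0$), $H$ (if $t_n(\bar x)=t_n(\bar y)=2$ then all $x_i=y_i=2$, so all $z_i=2$) and $E$. So (i) applies: without $Q$ the Borel CSP is effectivizable.

On the other side, the pure colouring template $(\{0,1\};\neq)$ has the majority operation as a polymorphism, which on $\{0,1\}$ is the dual discriminator: if $x=y$ the majority is $x$, and if $x\ne y$ the majority is $z$. So (ii) applies.

Before mixing the halves, let us try the colouring half on the graphs we shall use.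

**Lemma 4.** For $A\subseteq\omega$ let $G_A$ be the graph on $2^\omega$ that joins $y$ to $y+e_k$ for all $y$ and all $k\in A$. Then $G_A$ has no odd closed walk, so it has a 2-colouring. It has a Borel 2-colouring iff $A$ is finite.

*Proof.* A closed walk flips each bit an even number of times, so its length is even. A graph without odd closed walks is 2-colourable: choose a base point in each component and colour by the parity of the length of a walk from it.

If $A$ is finite, $y\mapsto\sum_{k\in A}y_k\bmod 2$ is a Borel (even continuous) 2-colouring.

Let $A$ be infinite and suppose $\phi:2^\omega\to\{0,1\}$ is a Borel 2-colouring. One of the two sets $\phi^{-1}(0),\phi^{-1}(1)$ is nonmeager. Being Borel it has the Baire property, so $\phi^{-1}(i)$ is comeager in $[u]$ for some $i$ and some finite binary string $u$. Choose $k\in A$ with $k\ge|u|$. The map $y\mapsto y+e_k$ is a homeomorphism of $[u]$ onto itself. So both $\phi^{-1}(i)$ and its preimage under this map are comeager in $[u]$, and there is $y\in[u]$ with $\phi(y)=\phi(y+e_k)=i$. This contradicts that $\phi$ is a colouring. $\square$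

So a Borel colouring can detect whether $A$ is infinite, while the finite subgraphs of $G_A$ cannot.

## A Datalog program for $\neg\mathrm{CSP}(\mathcal D)$

**Lemma 5.** $\mathcal D$ has bounded width.

*Proof.* The predicate $Z$ is meant to be "forced to be dead", and $O(x,y)$ "joined by an odd walk along edges forced to be on". The program is:

* $Z(x)\leftarrow C(x)$;
* $Z(z)\leftarrow H(x,y,z),Z(x),Z(y)$;
* $Z(y)\leftarrow E(x,y),Z(x)$ and $Z(x)\leftarrow E(x,y),Z(y)$;
* $Z(y)\leftarrow Q(x,y,z),Z(x)$ and $Z(x)\leftarrow Q(x,y,z),Z(y)$;
* $O(x,y)\leftarrow Q(x,y,z),Z(z)$ and $O(x,y)\leftarrow Q(y,x,z),Z(z)$;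
* $O(x,y)\leftarrow O(x,u),O(u,v),O(v,y)$ and $Z(x)\leftarrow O(x,x)$;
* $\mathrm{Goal}\leftarrow Z(x),U(x)$.

We show that on a finite instance $\mathcal X$ it derives $\mathrm{Goal}$ iff there is no solution. Write $Z,O$ for the final predicates. Call $\{x,y\}$ an *active edge* if $Q^{\mathcal X}(x,y,z)$ or $Q^{\mathcal X}(y,x,z)$ holds for some $z\in Z$ (here $x=y$ is allowed). Every odd walk is a single edge or splits into three shorter odd walks, so $O$ is the relation of being joined by a walk of odd length along active edges.

**Step 1: soundness.** The purpose is to show that $\mathrm{Goal}$ is not derived if there is a solution $f$. By induction on derivations we claim: $Z(x)$ implies $f(x)=2$; and $O(x,y)$ implies that either $f(x)=f(y)=2$, or $f(x)$ and $f(y)$ are distinct elements of $\{0,1\}$. For the $Z$-rules with $C,H,E,Q$ in the body this is the definition of these relations. If $Q(x,y,z)$ holds and $f(z)=2$, then $(f(x),f(y))\in\{(2,2),(0,1),(1,0)\}$, and this set is symmetric, which covers both base rules for $O$. A composition of three pairs from this set is again in it: if one entry is $2$ then all are, and otherwise the value changes three times between $0$ and $1$. If $O(x,x)$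 holds, then $f(x)$ is not distinct from itself, so $f(x)=2$. Finally, if $\mathrm{Goal}$ were derived, some $x\in U^{\mathcal X}$ would have $f(x)=2$, which is impossible.

**Step 2: completeness.** The purpose is to build a solution when $\mathrm{Goal}$ is not derived, that is, when $Z\cap U^{\mathcal X}=\emptyset$. Put $f=2$ on $Z$. By the rules for $Q$, an active edge has both endpoints in $Z$ or both outside. No $x\notin Z$ lies on an odd closed walk of active edges, since then $O(x,x)$ and hence $Z(x)$ would be derived. So the active graph on the complement of $Z$ has a proper 2-colouring; let $f$ be such a colouring there. Now $f(x)=2$ iff $x\in Z$. So $C$, $H$ and $E$ hold because $Z$ is closed under the rules, and $U$ holds because $Z\cap U^{\mathcal X}=\emptyset$. If $Q^{\mathcal X}(x,y,z)$ then $x\in Z\iff y\in Z$; and if $z\in Z$ and $x\notin Z$, then $\{x,y\}$ is active, so $f(x)\neq f(y)$. So $f$ is a solution.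

Hence $\neg\mathrm{CSP}(\mathcal D)$ is definable in Datalog. $\square$

## Where "run the program, then colour" breaks

A sensible plan for proving effectivizability is to imitate Step 2 on a $\Delta^1_1$ instance. Run the program. Derivations are finite, so $Z$ is a $\Sigma^1_1$ set. Every solution is $2$ on $Z$. Enlarge $Z$ to a suitable $\Delta^1_1$ set, declare it dead, and colour the rest.

The last step is the one that fails. The program guarantees only that the active graph off $Z$ has no odd closed walk. Lemma 4 shows that this does not give a Borel colouring. So a Borel solution may be forced to kill points that no finite derivation kills. The following small instance, a gadget, isolates what it is forced to do.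

The gadget has points $a$, $a_k$, $b_k$ ($k\in\omega$) and $c_y$ ($y\in2^\omega$). Its constraints are $C(b_0)$ and, for all $k$ and $y$,
$$H(b_k,a_k,b_{k+1}),\qquad E(a,c_y),\qquad Q(c_y,c_{y+e_k},b_k).$$

In words: $b_0$ is dead, and $b_{k+1}$ must be dead if $a_0,\dots,a_k$ are all dead. The points $c_y$ live or die with $a$. If they live, they carry a colouring of the graph $G_A$ of Lemma 4, where $A=\{k:b_k\text{ is dead}\}$.

**Lemma 6.**

1. If $f$ is a Borel solution of the gadget and $a$ is alive, then some $a_k$ is alive.
2. There is a solution, not Borel, in which $a$ is alive and every $a_k$ is dead.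
3. Suppose each of $a,a_0,a_1,\dots$ is declared dead or alive so that, if $a$ is alive, some $a_k$ is alive. Then there is a Borel solution in which exactly the declared points among them are dead.

*Proof.* (1) Suppose $a$ is alive and all $a_k$ are dead. By $C$, $b_0$ is dead, and by $H$ and induction all $b_k$ are dead. By $E$, $\phi(y):=f(c_y)\in\{0,1\}$ for all $y$. By $Q$, $\phi(y+e_k)\ne\phi(y)$ for all $y,k$. So $\phi$ is a Borel 2-colouring of $G_\omega$, contrary to Lemma 4.

(2) Let $f(a)=0$, $f(a_k)=f(b_k)=2$ for all $k$, and let $c_y\mapsto f(c_y)$ be a 2-colouring of $G_\omega$, which exists by Lemma 4. All constraints hold, and by (1) $f$ is not Borel.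

(3) Give the alive ones among $a,a_k$ the value $0$ and the dead ones $2$. Let $f(b_k)=2$ if $a_j$ is dead for all $j<k$, and $0$ otherwise. Then $C$ and $H$ hold. If $a$ is dead, let $f(c_y)=2$ for all $y$; then $E$ and $Q$ hold. If $a$ is alive, let $m$ be least with $a_m$ alive and let $f(c_y)=\sum_{k\le m}y_k\bmod2$. Then $E$ holds. For $Q$: if $b_k$ is dead then $k\le m$, so flipping bit $k$ changes $f(c_y)$. $\square$

So the gadget expresses the infinite disjunction
$$a\text{ alive}\ \Longrightarrow\ a_0\text{ alive or }a_1\text{ alive or }a_2\text{ alive or }\dots$$
for Borel solutions. By (2) and the soundness of the program (Step 1 of Lemma 5 did not use finiteness of the instance), no finite derivation can produce it. Once infinite disjunctions are available, we can glue gadgets along a tree, with one gadget at every node, so that an alive node must have an alive child. Starting from an alive root, a Borel solution must then trace an infinite branch. And there are recursive trees with branches but no $\Delta^1_1$ branch.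

## The instances $\mathcal X_K$ and Borel choice of branches

For Theorem 1 one tree is enough. For Theorem 2 we need a Borel family of trees, so we set up the construction for families.

Let $Y$ be a standard Borel space and $K\subseteq Y\times\omega^{<\omega}$ a Borel set such that each section $K_\sigma=\{s:(\sigma,s)\in K\}$ is a tree. The instance $\mathcal X_K$ has as domain the disjoint union of three families of points,
$$a_{\sigma,s},\qquad b_{\sigma,s,k},\qquad c_{\sigma,s,y}\qquad(\sigma\in Y,\ s\in\omega^{<\omega},\ k\in\omega,\ y\in2^\omega),$$
that is, a disjoint union of copies of $Y\times\omega^{<\omega}$, $Y\times\omega^{<\omega}\times\omega$ and $Y\times\omega^{<\omega}\times2^\omega$. Its relations are: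

* $C$: all $a_{\sigma,s}$ with $(\sigma,s)\notin K$, and all $b_{\sigma,s,0}$;
* $U$: all $a_{\sigma,\emptyset}$;
* $H$: all $(b_{\sigma,s,k},\,a_{\sigma,s^\frown k},\,b_{\sigma,s,k+1})$;
* $E$: all $(a_{\sigma,s},\,c_{\sigma,s,y})$;
* $Q$: all $(c_{\sigma,s,y},\,c_{\sigma,s,y+e_k},\,b_{\sigma,s,k})$.

For fixed $(\sigma,s)$ this is the gadget with $a=a_{\sigma,s}$ and $a_k=a_{\sigma,s^\frown k}$. In addition, roots are alive and nodes outside $K$ are dead. The relations are Borel, and only $C$ depends on $K$. If $Y$ is recursively presented and $K$ is $\Delta^1_1$, then $\mathcal X_K$ is a $\Delta^1_1$ instance.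

The smallest case shows the difference between solutions and Borel solutions. Let $Y$ be a point and $K=\{\emptyset\}$. The root is alive and all other nodes are dead. By part (2) of Lemma 6 at the root, with all points of the gadgets at $s\neq\emptyset$ given the value $2$, there is a solution. By part (1) there is no Borel solution. And indeed $[K]=\emptyset$.

For a tree with both kinds of nodes, let $K=\{\langle0\rangle\}\cup\{1^n:n\in\omega\}$, where $1^n$ is the sequence of $n$ ones. Every Borel solution must kill the leaf $a_{\langle 0\rangle}$, since all its children are outside $K$ and hence dead; the program does not derive $Z(a_{\langle0\rangle})$, since by part (2) of Lemma 6 there is a solution with $a_{\langle0\rangle}$ alive. Explicitly, let the nodes $\langle 0\rangle$ and $1^n$ be alive and all others dead. Use the gadget solution of part (2) at $\langle0\rangle$ and that of part (3) at all other nodes. These agree on the points $a_s$ shared between gadgets, if alive ones get the value $0$.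

**Proposition 7.** $\mathcal X_K$ has a Borel homomorphism to $\mathcal D$ iff there is a Borel $g:Y\to\omega^\omega$ with $g(\sigma)\in[K_\sigma]$ for all $\sigma\in Y$. If $Y$ is recursively presented and $K$ is $\Delta^1_1$, the same holds with "$\Delta^1_1$" in place of "Borel" for the homomorphism and for $g$.

*Proof.*

**Step 1: from branches to a solution.** The purpose is to turn a given $g$ into a homomorphism $f$, by keeping exactly the nodes on $g(\sigma)$ alive and using part (3) of Lemma 6 with explicit formulas. Define:

* $f(a_{\sigma,s})=0$ if $s\subseteq g(\sigma)$, and $2$ otherwise;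
* $f(b_{\sigma,s,k})=2$ if $s^\frown j\not\subseteq g(\sigma)$ for all $j<k$, and $0$ otherwise;
* $f(c_{\sigma,s,y})=2$ if $s\not\subseteq g(\sigma)$; and if $s=g(\sigma)|n$, then $f(c_{\sigma,s,y})=\sum_{k\le g(\sigma)(n)}y_k\bmod2$.

These definitions use only the relations "$g(\sigma)(n)=k$", the bits of $y$, and quantifiers over $\omega$. So $f$ is Borel if $g$ is Borel, and $\Delta^1_1$ if $g$ is. We check the constraints.

* $C$: if $(\sigma,s)\notin K$ then $s\not\subseteq g(\sigma)$, because $g(\sigma)\in[K_\sigma]$. And $f(b_{\sigma,s,0})=2$ vacuously.
* $U$: $\emptyset\subseteq g(\sigma)$, so $f(a_{\sigma,\emptyset})=0$.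
* $H$: if $f(b_{\sigma,s,k})=f(a_{\sigma,s^\frown k})=2$, then $s^\frown j\not\subseteq g(\sigma)$ for all $j\le k$, so $f(b_{\sigma,s,k+1})=2$.
* $E$: both values are $2$ iff $s\not\subseteq g(\sigma)$, and otherwise neither is.
* $Q$: the two $c$-values are both $2$ or both in $\{0,1\}$. In the latter case $s=g(\sigma)|n$ for $n=|s|$. If moreover $f(b_{\sigma,s,k})=2$, then $g(\sigma)(n)$ is not among the $j<k$, so $k\le g(\sigma)(n)$. Flipping bit $k$ then changes the parity, and the two values differ.

**Step 2: the alive nodes have no dead ends.** The purpose is to extract from a Borel homomorphism $f$ a set of nodes in which one can always continue. Let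
$$W=\{(\sigma,s):f(a_{\sigma,s})\neq2\}.$$
By $U$, $(\sigma,\emptyset)\in W$ for all $\sigma$. By $C$, $W\subseteq K$. And if $(\sigma,s)\in W$, then $(\sigma,s^\frown k)\in W$ for some $k$: apply part (1) of Lemma 6 to the restriction of $f$ to the gadget at $(\sigma,s)$, which is Borel.

**Step 3: from the alive nodes to a branch.** The purpose is to choose a branch in a definable way, by always going to the leftmost alive child. Define recursively
$$g(\sigma)(n)=\text{the least }k\text{ with }(\sigma,(g(\sigma)|n)^\frown k)\in W.$$
By Step 2 and induction, $(\sigma,g(\sigma)|n)\in W$ for all $n$, so $g$ is well defined. Since $W\subseteq K$, $g(\sigma)\in[K_\sigma]$. The relation $g(\sigma)(n)=k$ holds iff there is a finite sequence $t$ of length $n+1$ with $t(n)=k$ such that for all $i\le n$, $(\sigma,(t|i)^\frown t(i))\in W$ and $(\sigma,(t|i)^\frown j)\notin W$ for all $j<t(i)$. The set $W$ is Borel, and it is $\Delta^1_1$ if $f$ is; this formula adds only quantifiers over $\omega$. So $g$ is Borel, and it is $\Delta^1_1$ if $f$ is. $\square$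

The three properties of $W$ found in Step 2 are all that one gets: the sections of $W$ need not be closed under initial segments. Let $Y$ be a point, $K=\omega^{<\omega}$, and let $W$ consist of the sequences $0^n$ ($n\ge0$) and $\langle1\rangle^\frown0^n$ ($n\ge1$). Every $s\in W$ has $s^\frown0\in W$, and the root is in $W$. So part (3) of Lemma 6 at each node gives a Borel solution whose set of alive nodes is $W$, although $\langle1\rangle\notin W$ and $\langle1,0\rangle\in W$. This does no harm, since Step 3 starts at the root and moves only through alive nodes.

## Kleene's tree and the proof of Theorem 1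

**Lemma 8 (Kleene).** There is a recursive tree $T\subseteq\omega^{<\omega}$ with an infinite branch but no $\Delta^1_1$ branch.

*Proof.* The set $\{z\in\omega^\omega:z\in\Delta^1_1\}$ is countable and $\Pi^1_1$ (Kleene; see Moschovakis, *Descriptive Set Theory*, §4D). So its complement is a nonempty $\Sigma^1_1$ set. By the normal form for $\Sigma^1_1$ sets it can be written as $\{z:\exists v\,\forall n\ (z|n,v|n)\in T'\}$ with $T'$ a recursive tree of pairs. Since the complement is nonempty, $T'$ has a branch $(z,v)$. If $(z,v)$ were a $\Delta^1_1$ branch, $z$ would be a $\Delta^1_1$ real in the complement of the set of $\Delta^1_1$ reals, which is absurd. Now merge $z$ and $v$ into one sequence by a recursive bijection $\omega\times\omega\to\omega$ applied in each coordinate. This turns $T'$ into a recursive tree $T$ on $\omega$, and its branches correspond to those of $T'$ recursively in both directions. $\square$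

*Proof of Theorem 1.* Bounded width is Lemma 5. Let $Y$ be a one-point space and $K=T$ the tree of Lemma 8. Then $\mathcal X_T$ is a $\Delta^1_1$ instance. Since $[T]\neq\emptyset$, pick a branch; the map from the one-point space to this branch is a Borel $g$ as in Proposition 7, so $\mathcal X_T$ has a Borel homomorphism to $\mathcal D$. If it had a $\Delta^1_1$ homomorphism, the effective part of Proposition 7 would give a $\Delta^1_1$ map from the point into $[T]$, that is, a $\Delta^1_1$ branch of $T$. There is none. $\square$

The argument relativizes: for every real $p$ there is a $\Delta^1_1(p)$ instance of $\mathcal D$ with a Borel solution but no $\Delta^1_1(p)$ solution.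

## The upper bound $\mathbf{\Sigma}^1_2$, and why one tree does not suffice for hardness

About the coding we use only standard facts. The set of codes is $\Pi^1_1$. Membership in the coded set is uniformly $\Delta^1_1$ on codes. For a Borel set $B\subseteq\omega^\omega\times S$, some Borel map sends each $w$ to a code of the section $B_w$.

*Proof of the upper bound in Theorem 2.* A real $c$ is in $\mathrm{CSP}_B(\mathcal D)$ iff $c$ is a code of an instance $\mathcal X$ and there is a code $d$ of a subset of $\mathcal X\times\{0,1,2\}$ such that every point $p$ of $\mathcal X$ has exactly one $i$ with $(p,i)$ in the coded set, and all tuples in the relations of $\mathcal X$ are mapped by this function into the corresponding relations of $\mathcal D$. Being a code is $\Pi^1_1$. The other clauses are universal quantifiers over points or tuples of points, applied to conditions that are $\Delta^1_1$ on codes. So the matrix is $\mathbf{\Pi}^1_1$, and the whole statement is $\mathbf{\Sigma}^1_2$. Nothing about $\mathcal D$ was used except its finiteness. $\square$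

For hardness, Proposition 7 lets us work with trees: we need a Borel assignment $w\mapsto K_w$ such that $w\in P$ iff the trees $(K_w)_\sigma$, $\sigma\in Y$, admit a Borel choice of branches. With $Y$ a point this cannot work, because the condition becomes $[K_w]\neq\emptyset$, which is a $\mathbf{\Sigma}^1_1$ condition on $w$. So we need a family over a large $Y$ in which branches always exist pointwise where it matters but Borel choice is an issue. The family will be indexed by all trees $\sigma$, and the obstruction to Borel choice will be that one cannot decide in a Borel way who wins a game on a well-founded tree.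

## Games on well-founded trees

Let $\mathrm{Tr}\subseteq2^{\omega^{<\omega}}$ be the closed set of trees $\sigma\subseteq\omega^{<\omega}$ with $\emptyset\in\sigma$, and $\mathrm{WF}$ the set of well-founded ones. Two players move alternately from the root of $\sigma$ to a child of the current node, and a player who cannot move loses. The following definition labels each node by $0$ if the player to move loses, and by $i+1$ if that player wins and $i$ is the least winning move.

**Definition (evaluation).** An *evaluation* of $\sigma\in\mathrm{Tr}$ is a map $y:\omega^{<\omega}\to\omega$ such that for all $s,i$: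

1. if $s\notin\sigma$ then $y(s)=0$;
2. if $s,s^\frown i\in\sigma$ and $y(s)=0$, then $y(s^\frown i)\neq0$;
3. if $s\in\sigma$ and $y(s)=i+1$, then $s^\frown i\in\sigma$, $y(s^\frown i)=0$, and $y(s^\frown j)\neq0$ for all $j<i$ with $s^\frown j\in\sigma$.

So for $s\in\sigma$, $y(s)\neq0$ iff some child of $s$ in $\sigma$ has value $0$, and then $y(s)-1$ is the least $i$ for which $s^\frown i$ is such a child. The value at $s$ is therefore determined by the values at its children, and by induction on rank each $\sigma\in\mathrm{WF}$ has exactly one evaluation $y_\sigma$. Let
$$\mathrm{Win}=\{\sigma\in\mathrm{WF}:y_\sigma(\emptyset)\neq0\}.$$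

For example, $\{\emptyset\}\notin\mathrm{Win}$ and $\{\emptyset,\langle0\rangle\}\in\mathrm{Win}$. For $\sigma=\{\emptyset,\langle0\rangle,\langle1\rangle,\langle0,0\rangle\}$ the values are $y(\langle0,0\rangle)=0$, $y(\langle0\rangle)=1$, $y(\langle1\rangle)=0$, $y(\emptyset)=2$. Uniqueness needs well-foundedness: the tree $\{0^n:n\in\omega\}$ has two evaluations, with values alternating $0,1,0,1,\dots$ or $1,0,1,0,\dots$ along its branch.

**Lemma 9.** There is no Borel $B\subseteq\mathrm{Tr}$ with $B\cap\mathrm{WF}=\mathrm{Win}$.

*Proof.* The plan is to reduce every Borel set continuously to $\mathrm{Win}$ inside $\mathrm{WF}$. Let $\mathcal C$ be the class of $A\subseteq2^\omega$ for which there is a continuous $\tau:2^\omega\to\mathrm{Tr}$ with range in $\mathrm{WF}$ such that $z\in A\iff\tau(z)\in\mathrm{Win}$.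

Clopen sets are in $\mathcal C$: let $\tau(z)=\{\emptyset,\langle0\rangle\}$ if $z\in A$ and $\{\emptyset\}$ otherwise.

If $A_n\in\mathcal C$ via $\tau_n$ for $n\in\omega$, then $\bigcup_n(2^\omega\setminus A_n)\in\mathcal C$ via
$$\tau(z)=\{\emptyset\}\cup\{n^\frown s:n\in\omega,\ s\in\tau_n(z)\}.$$
Indeed $\tau$ is continuous, because membership of $n^\frown s$ in $\tau(z)$ is membership of $s$ in $\tau_n(z)$. Also $\tau(z)$ is well-founded. By uniqueness of evaluations the values of $y_{\tau(z)}$ above $\langle n\rangle$ are those of $y_{\tau_n(z)}$. So $y_{\tau(z)}(\emptyset)\neq0$ iff $y_{\tau_n(z)}(\emptyset)=0$ for some $n$, iff $z\notin A_n$ for some $n$.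

Taking all $A_n$ equal, $\mathcal C$ is closed under complements. Applying the operation to complements, it is closed under countable unions. So $\mathcal C$ contains all Borel subsets of $2^\omega$.

If $B$ were as described, say $B\in\mathbf{\Sigma}^0_\xi$ with $\xi<\omega_1$, then every Borel $A\subseteq2^\omega$ would equal $\tau^{-1}(B)$ for a continuous $\tau$, and so be $\mathbf{\Sigma}^0_\xi$. This contradicts the strictness of the Borel hierarchy (Kechris, *Classical Descriptive Set Theory*, 22.4). $\square$

## The reduction of a $\mathbf{\Sigma}^1_2$ set to $\mathrm{CSP}_B(\mathcal D)$

Let $P\subseteq\omega^\omega$ be $\mathbf{\Sigma}^1_2$. By the normal form for $\mathbf{\Pi}^1_1$ sets there is a tree $R$ on $\omega\times\omega\times\omega$, with $\emptyset\in R$, such that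
$$w\in P\iff\exists x\in\omega^\omega\ (R_{w,x}\text{ is well-founded}),\qquad R_{w,x}=\{s:(w|n,\,x|n,\,s)\in R,\ n=|s|\}.\tag{1}$$
(Adding $\emptyset$ to $R$ does not change which $R_{w,x}$ are well-founded.)

The idea is to offer, for each $\sigma\in\mathrm{Tr}$, two kinds of branches. One kind is an evaluation of $\sigma$. The other is a real $x$ together with a strictly monotone map of $R_{w,x}$ into $\sigma$. If $w\notin P$, all $R_{w,x}$ are ill-founded, so the second kind is not available for $\sigma\in\mathrm{WF}$, and a Borel choice would have to evaluate all well-founded trees, against Lemma 9. If $w\in P$, fix a well-founded $R_{w,x}$, of some countable rank $\rho$. The trees of rank at least $\rho$ receive monotone maps, and only the trees of rank below the fixed bound $\rho$ have to be evaluated, which is a Borel task.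

*Proof of hardness in Theorem 2.*

**Step 1: the family of trees.** The purpose is to define the sets of offered branches, and to see that they are the branches of trees depending in a Borel way on $(w,\sigma)$. For $w\in\omega^\omega$ and $\sigma\in\mathrm{Tr}$ let $F_{w,\sigma}\subseteq\omega^\omega$ be the set of $u$ such that one of the following holds.

* $u(0)=0$ and $(u(1),u(2),\dots)$ codes, via a fixed bijective coding of coordinates (and of $\omega^{<\omega}$ by $\omega$), a pair $(x,h)$ with $x\in\omega^\omega$, $h:\omega^{<\omega}\to\omega^{<\omega}$, $h(\emptyset)\in\sigma$, and for every $s\neq\emptyset$ with immediate predecessor $s^-$: if $s\in R_{w,x}$, then $h(s)\in\sigma$ and $h(s^-)\subsetneq h(s)$.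
* $u(0)=1$ and $(u(1),u(2),\dots)$ codes an evaluation of $\sigma$.

Membership of $u$ in $F_{w,\sigma}$ is a conjunction of countably many conditions. One says $u(0)\in\{0,1\}$. For each $s$ there is the condition on $(x,h)$ at $s$, under the hypothesis $u(0)=0$; it involves only $w|n$ and $x|n$ with $n=|s|$, the values $h(s)$ and $h(s^-)$, and whether $h(s)\in\sigma$. For each $s$ or each pair $(s,i)$ there are conditions 1, 2, 3 on evaluations, under the hypothesis $u(0)=1$; each involves finitely many values of $y$, because condition 3 is split into one condition for each $(s,i)$. So the $i$-th condition depends on $(w,\sigma)$ in a Borel way and on $u|n_i$ only, for some $n_i$.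

Let $K_{w,\sigma}$ be the tree of all $s\in\omega^{<\omega}$ such that $s|n_i$ satisfies the $i$-th condition whenever $n_i\le|s|$. Then $[K_{w,\sigma}]=F_{w,\sigma}$, and $\{(w,\sigma,s):s\in K_{w,\sigma}\}$ is Borel. Let
$$K_w=\{(\sigma,s):s\in K_{w,\sigma}\}\subseteq\mathrm{Tr}\times\omega^{<\omega}.$$
The instances $\mathcal X_{K_w}$ have a fixed domain, and their relations are the $w$-sections of Borel sets. So a Borel map sends $w$ to a code of $\mathcal X_{K_w}$. By Proposition 7 with $Y=\mathrm{Tr}$, this map reduces $P$ to $\mathrm{CSP}_B(\mathcal D)$ once we know
$$w\in P\iff\text{there is a Borel }g:\mathrm{Tr}\to\omega^\omega\text{ with }g(\sigma)\in F_{w,\sigma}\text{ for all }\sigma.\tag{2}$$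

**Step 2: if $w\notin P$, there is no Borel choice.** The purpose is the direction from right to left in (2). Suppose $w\notin P$ and such a $g$ exists. Let $\sigma\in\mathrm{WF}$. If $g(\sigma)(0)=0$, let $(x,h)$ be the coded pair. By (1), $R_{w,x}$ has an infinite branch $z$. Then $h(z|0)\subsetneq h(z|1)\subsetneq\cdots$ are nodes of $\sigma$, so $\sigma$ has an infinite branch, contradicting $\sigma\in\mathrm{WF}$. Hence $g(\sigma)(0)=1$ and $g(\sigma)$ codes an evaluation of $\sigma$, which must be $y_\sigma$. Let $B$ be the set of all $\sigma\in\mathrm{Tr}$ such that $g(\sigma)(0)=1$ and the function coded by $g(\sigma)$ is nonzero at $\emptyset$. It is Borel, and $B\cap\mathrm{WF}=\mathrm{Win}$. This contradicts Lemma 9.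

**Step 3: comparing ranks is Borel below a fixed countable ordinal.** The purpose is to prepare the case distinction for the other direction. For a tree $\sigma$ and $t\in\sigma$ let
$$\mathrm{rk}_\sigma(t)=\sup\{\mathrm{rk}_\sigma(t^\frown j)+1:t^\frown j\in\sigma\}$$
if $\sigma$ is well-founded above $t$, and $\mathrm{rk}_\sigma(t)=\infty$ otherwise, where $\infty$ exceeds all ordinals. For $\beta<\omega_1$ let $B_\beta=\{(\sigma,t):t\in\sigma,\ \mathrm{rk}_\sigma(t)\ge\beta\}$. We claim
$$(\sigma,t)\in B_\beta\iff t\in\sigma\text{ and for every }\gamma<\beta\text{ there is }j\text{ with }(\sigma,t^\frown j)\in B_\gamma.\tag{3}$$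
Suppose $\mathrm{rk}_\sigma(t)\ge\beta$ and $\gamma<\beta$. If the rank of $t$ is $\infty$, some child has rank $\infty\ge\gamma$. Otherwise the supremum exceeds $\gamma$, so some child has rank $+1$ exceeding $\gamma$, that is, rank at least $\gamma$. Conversely, if for every $\gamma<\beta$ some child has rank at least $\gamma$, then $\mathrm{rk}_\sigma(t)\ge\gamma+1$ for every $\gamma<\beta$, so $\mathrm{rk}_\sigma(t)\ge\beta$. This proves (3). By induction on $\beta<\omega_1$, (3) shows that $B_\beta$ is Borel, since there are only countably many $\gamma<\beta$.

**Step 4: if $w\in P$, there is a Borel choice.** The purpose is the direction from left to right in (2). Fix $x$ with $R_0:=R_{w,x}$ well-founded, and let $\rho=\mathrm{rk}_{R_0}(\emptyset)<\omega_1$. Define $g$ separately on the two Borel sets given by $B_\rho$.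

If $(\sigma,\emptyset)\notin B_\rho$, then $\sigma$ has rank below $\rho$, so $\sigma\in\mathrm{WF}$. Let $g(\sigma)=1^\frown(\text{code of }y_\sigma)$. On this Borel set of trees, $\sigma\mapsto y_\sigma$ has a Borel graph, because "$y$ is an evaluation of $\sigma$" is a Borel condition and $y_\sigma$ is the only such $y$. A function with a Borel graph between standard Borel spaces is Borel.

If $(\sigma,\emptyset)\in B_\rho$, we define $h_\sigma$ on $R_0$ recursively so that
$$h_\sigma(s)\in\sigma\quad\text{and}\quad\mathrm{rk}_\sigma(h_\sigma(s))\ge\mathrm{rk}_{R_0}(s).\tag{4}$$
Put $h_\sigma(\emptyset)=\emptyset$; then (4) holds for $s=\emptyset$ because $(\sigma,\emptyset)\in B_\rho$. If $s^\frown i\in R_0$ and $h_\sigma(s)$ is defined, then $\mathrm{rk}_{R_0}(s^\frown i)<\mathrm{rk}_{R_0}(s)\le\mathrm{rk}_\sigma(h_\sigma(s))$. By (3), with $\beta=\mathrm{rk}_{R_0}(s)$ and $\gamma=\mathrm{rk}_{R_0}(s^\frown i)$, some child of $h_\sigma(s)$ in $\sigma$ has rank at least $\mathrm{rk}_{R_0}(s^\frown i)$. Let $h_\sigma(s^\frown i)=h_\sigma(s)^\frown j$ for the least such $j$. Off $R_0$ put $h_\sigma=\emptyset$. Since $R_0$ is a fixed countable set with fixed countable ranks and the $B_\beta$ are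 Borel, induction on $|s|$ shows that $\{\sigma:h_\sigma(s)=t\}$ is Borel for all $s,t$. So $\sigma\mapsto h_\sigma$ is Borel. Let $g(\sigma)=0^\frown(\text{code of }(x,h_\sigma))$. We have $h_\sigma(\emptyset)\in\sigma$, and for $s\neq\emptyset$ in $R_0=R_{w,x}$ we have $h_\sigma(s)\in\sigma$ and $h_\sigma(s^-)\subsetneq h_\sigma(s)$. So $g(\sigma)\in F_{w,\sigma}$.

Thus $g$ is Borel and $g(\sigma)\in F_{w,\sigma}$ for all $\sigma$. This proves (2), and with it that $P$ is Borel reducible to $\mathrm{CSP}_B(\mathcal D)$.

**Step 5: the last sentence of Theorem 2.** The purpose is to conclude that $\mathrm{CSP}_B(\mathcal D)$ is not $\mathbf{\Pi}^1_2$, hence not $\mathbf{\Pi}^1_1$. The class $\mathbf{\Pi}^1_2$ is closed under preimages by Borel maps, and there are $\mathbf{\Sigma}^1_2$ sets $P\subseteq\omega^\omega$ that are not $\mathbf{\Pi}^1_2$. Apply the reduction to such a $P$. $\square$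

## Two-element templates

For Theorem 3 the Boolean operations on $\{0,1\}$ are few enough to sort by hand. Recall that a *clone* is a set of operations containing the projections and closed under composition; the polymorphisms of a structure form a clone, and so do the idempotent ones, those with $f(x,\dots,x)=x$. An operation on $\{0,1\}$ is *affine* if it is a sum modulo $2$ of some of its variables and a constant. The next lemma is part of Post's classification of Boolean clones (E. Post, 1941); here is a direct proof.

**Lemma 10.** Let $\mathcal I$ be a clone of idempotent operations on $\{0,1\}$ that contains none of $\wedge$, $\vee$, majority. Then every member of $\mathcal I$ is affine.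

*Proof.*

**Step 1: arity two.** The purpose is to see that the binary members are projections. An idempotent binary operation is determined by its values at $(0,1)$ and $(1,0)$. The four possibilities are the two projections, $\wedge$ and $\vee$, and the last two are excluded.

**Step 2: arity three.** The purpose is to see that the ternary members are projections or $x+y+z$. Let $f\in\mathcal I$ be ternary. Any triple of bits has two equal coordinates, so $f$ is determined by $f(x,x,y)$, $f(x,y,x)$ and $f(y,x,x)$, and by Step 1 each of these is $x$ or $y$. Count how many of them are $x$, the repeated variable.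

* Three: $f$ is majority, which is excluded.
* Two: $f$ is a projection. For instance, $f(x,x,y)=x$, $f(x,y,x)=x$, $f(y,x,x)=y$ is the first projection.
* One: after permuting the variables, $f(x,y,x)=x$, $f(x,x,y)=y$, $f(y,x,x)=y$. Let $m(x,y,z)=f(x,f(x,y,z),z)\in\mathcal I$. Then $m(x,x,y)=f(x,y,y)=x$, $m(x,y,x)=f(x,x,x)=x$ and $m(y,x,x)=f(y,y,x)=x$. So $m$ is majority, which is excluded.
* None: $f(x,y,z)=x+y+z$.

**Step 3: higher arity.** The purpose is to show that every $n$-ary $f\in\mathcal I$, $n\ge2$, is affine (a unary idempotent operation is the identity). Write $f$ as a multilinear polynomial over $\mathbb Z_2$. It has no monomial with two or more variables iff for all $i\neq j$ and all values of the other variables, the sum of $f$ over the four values of $(x_i,x_j)$ is $0$. Fix $i\ne j$ and the other values. Let $g(p,q,r,s)\in\mathcal I$ arise from $f$ by putting $p$ for those other variables whose value is $0$, $q$ for those whose value is $1$, $r$ for $x_i$ and $s$ for $x_j$. We must show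
$$g(0,1,0,0)+g(0,1,0,1)+g(0,1,1,0)+g(0,1,1,1)=0.\tag{5}$$
Let $t_1(x,y,z)=g(x,y,x,z)$ and $t_2(x,y,z)=g(x,y,y,z)$. By Step 2 both are affine. So $t_l(0,1,0)+t_l(0,1,1)$ is the coefficient of $z$ in $t_l$, and it equals $t_l(0,0,0)+t_l(0,0,1)$. But $t_1(0,0,z)=g(0,0,0,z)=t_2(0,0,z)$. So the two coefficients agree. The first two terms of (5) are $t_1(0,1,0)+t_1(0,1,1)$ and the last two are $t_2(0,1,0)+t_2(0,1,1)$, and (5) follows. $\square$

*Proof of Theorem 3.*

**Step 1: constant endomorphisms.** The purpose is to reduce to cores on $\{0,1\}$. If $\mathcal D'$ has a constant endomorphism $c$ (in particular if $|\mathcal D'|=1$), then for any solution $f$ the constant map $c\circ f$ is a $\Delta^1_1$ solution. So let $\mathcal D'$ have domain $\{0,1\}$ and no constant endomorphism. Then every endomorphism is a permutation, so $\mathcal D'$ is a core.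

**Step 2: the cases covered by (i) and (ii).** The purpose is to dispose of $\wedge$, $\vee$ and majority. If $\wedge$ or $\vee$ is a polymorphism, then $x_1\wedge\dots\wedge x_n$, respectively $x_1\vee\dots\vee x_n$, are totally symmetric polymorphisms of every arity $n$, and (i) applies. If majority is a polymorphism, then (ii) applies, since on $\{0,1\}$ majority is the dual discriminator, as we checked above.

**Step 3: the remaining case does not occur.** The purpose is to use bounded width to exclude everything else. Suppose none of $\wedge$, $\vee$, majority is a polymorphism. These three operations are idempotent, so the clone of idempotent polymorphisms contains none of them, and by Lemma 10 all its members are affine over $\mathbb Z_2$. So the algebra of idempotent polymorphisms is a two-element reduct of an affine algebra. All its polynomial operations are affine as well. In tame congruence theory a two-element algebra of type 3, 4 or 5 has $\wedge$ or $\vee$ among its polynomial operations, and these are not affine. So this algebra has type 1 or 2. On the other hand, by Larose and Zádori (*Bounded width problems and algebras*, Algebra Universalis 56 (2007)), if a core has bounded width,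 then the variety generated by the algebra of its idempotent polymorphisms omits types 1 and 2. The variety contains the algebra itself, so this is a contradiction.

**Step 4: sharpness.** The purpose is the second sentence of the theorem. By Steps 1 to 3 no bounded width template with at most two elements has a non-effectivizable Borel CSP, and by Theorem 1 the three-element template $\mathcal D$ does. $\square$
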